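
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Geometric control characterizes observability of\\ Schr\"odinger eigenfunctions on the sphere\\ only for constant potentials}


\begin{abstract}
Let $V$ be a smooth real potential on the round sphere $\mathbb S^d$, $d\ge 2$. We show that if uniform observability of the eigenfunctions of $-\Delta+V$ from an open set $\omega$ is equivalent to the geometric control condition on $\omega$, for all $\omega$ outside an obvious degenerate class, then $V$ is constant. The proof shows that eigenfunctions can concentrate on a great circle $\gamma$ only if $\gamma$ is a critical point of the average of $V$ over great circles and, when $V$ is odd up to a constant, a critical point of an explicit second-order average. For odd $V\ne0$ we compute the mean of this second average $\Phi_V$ over all great circles and combine it with a short topological argument to show that $\Phi_V$ is not constant. We also give restrictions on the set of great circles on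 which eigenfunctions may concentrate, and prove an observability criterion based on the Hamiltonian flows of the two averages.
\end{abstract}

\section{The question and the answer}

Let $\mathbb S^d\subset\mathbb R^{d+1}$, $d\ge2$, be the unit sphere with its round metric, $\Delta$ its Laplace--Beltrami operator, and $V\in C^\infty(\mathbb S^d;\mathbb R)$. We say that the eigenfunctions of $-\Delta+V$ are \emph{uniformly observable} from an open set $\omega\subseteq\mathbb S^d$ if there is a constant $C>0$ with
\begin{equation}\label{obs}
\|\psi\|_{L^2(\mathbb S^d)}^2\le C\,\|\psi\|_{L^2(\omega)}^2\qquad\text{for every eigenfunction $\psi$ of $-\Delta+V$.}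
\end{equation}
Thus \eqref{obs} says that no sequence of eigenfunctions can hide from $\omega$. At high frequency eigenfunctions follow geodesics, which are here the great circles, so the natural sufficient condition is the \emph{geometric control condition} (GCC): every geodesic intersects $\omega$.

For every $V$, GCC implies \eqref{obs}; this known fact will reappear as a special case of Theorem~\ref{thm:main2}(d). Is GCC necessary? For constant $V$ it is, up to a boundary effect. Let $\gamma$ be a great circle missing $\overline\omega$, let $a,b$ be an orthonormal basis of its plane, and put $\psi_k(x)=(\langle a,x\rangle+i\langle b,x\rangle)^k$. This is the restriction of a harmonic homogeneous polynomial, hence an eigenfunction, and $|\psi_k(x)|^2=\cos^{2k}\operatorname{dist}(x,\gamma)$. On $\{\operatorname{dist}(x,\gamma)>\varepsilon\}$, $0<\varepsilon<\pi/2$, it is at most $\cos^{2k}\varepsilon$, while on $\{\operatorname{dist}(x,\gamma)<\varepsilon/2\}$ it is at least $\cos^{2k}(\varepsilon/2)$. So the mass of $\psi_k$ concentrates on $\gamma$ as $k\to\infty$, and \eqref{obs} fails. The boundary effect is that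 a set such as $\mathbb S^d\setminus\gamma$ violates GCC but satisfies \eqref{obs} trivially. To exclude it, call an open set $\omega$ \emph{admissible} if either $\omega$ satisfies GCC or some geodesic does not meet $\overline\omega$. For constant $V$ and admissible $\omega$,
\begin{equation}\label{equiv}
\text{\eqref{obs} holds}\iff \omega\ \text{satisfies GCC}.
\end{equation}

For non-constant $V$ the equivalence can fail. It is known that there are smooth potentials on $\mathbb S^2$ and two points of $\mathbb S^2$ such that the eigenfunctions are uniformly observable from an arbitrarily small neighborhood of these two points, a set which does not satisfy GCC; Example~\ref{ex:two} below exhibits this phenomenon for a linear potential. Maci\`a \cite{Macia} asked whether \eqref{equiv}, for all admissible $\omega$, forces $V$ to be constant. One would guess yes: all geodesics of the sphere are closed with the same period, so it is left to the potential to decide which of them attract eigenfunctions, and a non-constant potential should not treat all of them alike. The guess meets an obstacle, however. To leading order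 the geodesic $\gamma$ feels $V$ only through its average over $\gamma$, and this average vanishes identically when $V$ is odd, $V(-x)=-V(x)$. The potentials that are odd up to an additive constant are thus the possible counterexamples. We show that there are none.

\begin{theorem}\label{thm:main1}
Let $V\in C^\infty(\mathbb S^d;\mathbb R)$, $d\ge2$. If, for every admissible open set $\omega\subseteq\mathbb S^d$, \eqref{obs} holds if and only if $\omega$ satisfies GCC, then $V$ is constant.
\end{theorem}

With the facts just recalled, \eqref{equiv} holds for all admissible $\omega$ if and only if $V$ is constant.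

The proof has three steps. First, if \eqref{equiv} holds for all admissible $\omega$, then every great circle carries a sequence of eigenfunctions concentrating on it, and commutators with rotation fields show that the circle averages of $V$ are constant; hence $V$ is odd up to a constant. Second, for odd $V$ we correct the rotation fields by operators of order $-1$ so that the first-order information cancels exactly and the next order becomes visible; this shows that a certain quadratic expression $\Phi_V(\gamma)$ does not depend on $\gamma$. Third, we show that $\Phi_V$ can be constant only if $V=0$. Section~\ref{sec:avg} introduces $\Phi_V$, computes it by hand for a linear potential, and states the refined Theorem~\ref{thm:main2}. The three steps occupy Sections~\ref{sec:measures}--\ref{sec:rigid}, and the theorems are proved in Section~\ref{sec:proofs}.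

\section{First and second averages over great circles}\label{sec:avg}

\subsection{Conventions}

For $x\in\mathbb S^d$ and a unit vector $v\perp x$ put $\gamma_{x,v}(s)=\cos s\,x+\sin s\,v$. The set $\mathcal G$ of great circles is the Grassmannian of $2$-planes of $\mathbb R^{d+1}$, a compact connected manifold on which $SO(d+1)$ acts transitively. For $\gamma\in\mathcal G$ let $P_\gamma$ be the orthogonal projection onto its plane and $P_\gamma^\perp=1-P_\gamma$. ``$\operatorname{avg}$'' is the average for the invariant probability measure of the indicated space, and $\nabla f(x)\in T_x\mathbb S^d\subset\mathbb R^{d+1}$ is the Riemannian gradient.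

Covectors are identified with tangent vectors, so $S^*\mathbb S^d=\{|\xi|=1\}$ is the unit tangent bundle. Let $p(x,\xi)=|\xi|$ and
\[
\{a,b\}=\sum_j\bigl(\partial_{\xi_j}a\,\partial_{x_j}b-\partial_{x_j}a\,\partial_{\xi_j}b\bigr)
\]
in canonical coordinates. If $f$ depends on $x$ only, then intrinsically
\begin{equation}\label{vert}
\{f,G\}(x,\xi)=-\tfrac{d}{d\epsilon}\big|_{\epsilon=0}\,G\bigl(x,\xi+\epsilon\nabla f(x)\bigr).
\end{equation}
Let $\phi_t$ be the Hamiltonian flow of $p$ on $T^*\mathbb S^d\setminus0$, with $\frac d{dt}(a\circ\phi_t)=\{p,a\}\circ\phi_t$. It is the unit-speed geodesic flow, commutes with dilations in $\xi$, is $2\pi$-periodic, and $\phi_{\pm\pi}(x,\xi)=(-x,-\xi)$. Put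
\[
\langle a\rangle=\frac1{2\pi}\int_0^{2\pi}a\circ\phi_t\,dt,\qquad Tm=\frac12\int_0^{\pi}m\circ\phi_{-t}\,dt .
\]
Three facts will be used constantly. First, $\langle\{p,a\}\rangle=0$ by periodicity. Second, since $\{p,m\circ\phi_{-t}\}=-\frac{d}{dt}(m\circ\phi_{-t})$,
\begin{equation}\label{Teq}
\{p,Tm\}=\tfrac12\bigl(m-m\circ\phi_{-\pi}\bigr),\qquad\text{so } \{p,Tm\}=m\ \text{ if } m\circ\phi_{-\pi}=-m .
\end{equation}
Third, if $b$ is $\phi_t$-invariant then, $\phi_t$ being symplectic, $a\mapsto\{b,a\}$ commutes with composition with $\phi_t$, hence with $\langle\cdot\rangle$ and $T$.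

A function on $\mathcal G$ will also be regarded as a function on $T^*\mathbb S^d\setminus0$: its value at $(x,\xi)$ is its value at the great circle through $x$ in the direction $\xi$. It is then $\phi_t$-invariant and homogeneous of degree $0$ in $\xi$.

\subsection{What a high-frequency particle feels}

The following formal computation motivates the definitions; the proofs do not use it. The symbol of $-\Delta+V$ is $p^2+V$. A canonical transformation generated by $F$ changes it into
\[
p^2+V+\{F,p^2\}+\{F,V\}+\tfrac12\{F,\{F,p^2\}\}+\cdots .
\]
Choosing $F$ of degree $-1$ in $\xi$, we can replace $V$ by its average along geodesics, $\langle V\rangle$. As a function on $\mathcal G$ this is the \emph{first average}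
\[
I_V(\gamma)=\operatorname{avg}_\gamma V .
\]
For example $V(x)=\langle e,x\rangle^2$, $|e|=1$, has $I_V(\gamma)=\frac12|P_\gamma e|^2$. Suppose now that $V$ is odd. Then $I_V=0$, and by \eqref{Teq} the equation $V+\{F,p^2\}=0$ is solved explicitly by $F=\frac12G_V$, where for an odd function $f$ we put
\begin{equation}\label{Gdef}
G_f=\frac1p\,Tf ;\qquad \{p^2,G_f\}=2p\{p,G_f\}=2\{p,Tf\}=2f .
\end{equation}
The transformed symbol becomes $p^2+\{F,V\}-\frac12\{F,V\}+\cdots=p^2+\frac14\{G_V,V\}+\cdots$, and the remaining terms have degree at most $-4$. The average of the term of degree $-2$ is $\frac14p^{-2}\Phi_V$, where the \emph{second average} is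
\[
\Phi_f:=-p^2\langle\{f,G_f\}\rangle ,\qquad f \text{ odd},
\]
a smooth $\phi_t$-invariant function, homogeneous of degree $0$ in $\xi$.

\subsection{A linear potential, by hand}\label{sec:linear}

Let $V(x)=\langle e,x\rangle$, $|e|=1$. Since $\frac12\int_0^\pi\cos t\,dt=0$ and $\frac12\int_0^\pi\sin t\,dt=1$,
\[
TV(x,\xi)=\frac12\int_0^\pi\Bigl\langle e,\cos t\,x-\sin t\,\tfrac{\xi}{|\xi|}\Bigr\rangle dt=-\frac{\langle e,\xi\rangle}{|\xi|},\qquad G_V(x,\xi)=-\frac{\langle e,\xi\rangle}{|\xi|^2}.
\]
The gradient $\eta=\nabla V(x)=e-\langle e,x\rangle x$ satisfies $\langle e,\eta\rangle=1-\langle e,x\rangle^2$ and $\langle v,\eta\rangle=\langle v,e\rangle$. By \eqref{vert}, at a unit vector $v$,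
\[
\{V,G_V\}(x,v)=\langle e,\eta\rangle-2\langle e,v\rangle\langle v,\eta\rangle=1-\langle e,x\rangle^2-2\langle e,v\rangle^2 .
\]
Along $\gamma$ both $\langle e,x\rangle^2$ and $\langle e,v\rangle^2$ have average $\frac12|P_\gamma e|^2$. Hence
\begin{equation}\label{linPhi}
\Phi_V(\gamma)=\tfrac32|P_\gamma e|^2-1 .
\end{equation}
So a linear potential, though invisible to $I_V$, distinguishes great circles at the next order. The value ranges from $\frac12$ on circles through $e$ to $-1$ on circles in $e^\perp$, so $\Phi_V$ has no fixed sign. For this reason it is not immediate that $\Phi_V$ cannot be constant for some other odd $V\ne0$.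

\subsection{The second average in general}

Let $f$ be odd and $\gamma=\gamma_{x,v}$. The relevant quantity along $\gamma$ is the normal gradient
\[
N_f(s)=P_\gamma^\perp\nabla f(\gamma(s)) .
\]
Differentiating $f(-y)=-f(y)$ gives $\nabla f(-y)=\nabla f(y)$, so $N_f$ is $\pi$-periodic, $N_f(s)=\sum_{n\in\mathbb Z}N_{f,2n}e^{2ins}$.

\begin{lemma}\label{lem:Phi}
Let $f$ be odd, real and smooth. At $(x,v)\in S^*\mathbb S^d$, with $\gamma=\gamma_{x,v}$,
\begin{align}
\Phi_f&=\operatorname{avg}_\gamma f^2-\frac1{2\pi}\int_0^{2\pi}\frac12\int_0^\pi\sin t\,\langle N_f(s-t),N_f(s)\rangle\,dt\,ds\label{Phi-int}\\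
&=\operatorname{avg}_\gamma f^2-|N_{f,0}|^2+\sum_{n\ne0}\frac{|N_{f,2n}|^2}{4n^2-1}.\label{Phi-four}
\end{align}
In particular $\Phi_f$ depends only on the set $\gamma$. Viewed as a function on $\mathcal G$ it is smooth, and real-analytic if $f$ is.
\end{lemma}

\begin{proof}
We have $G_f(x,\xi)=\frac1{|\xi|}\,\frac12\int_0^\pi f\bigl(\cos t\,x-\sin t\,\xi/|\xi|\bigr)dt$. Apply \eqref{vert} with $\eta=\nabla f(x)$ at $\xi=v$. The variation of $1/|\xi|$ in the direction $\eta$ is $-\langle v,\eta\rangle$, and that of $\xi/|\xi|$ is $\eta^\perp=\eta-\langle\eta,v\rangle v$. Hence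
\[
\{f,G_f\}(x,v)=\langle v,\nabla f(x)\rangle\,Tf(x,v)+\frac12\int_0^\pi\sin t\,\langle\nabla f(\gamma(-t)),\eta^\perp\rangle\,dt .
\]
Since $\eta\perp x$, we have $\eta^\perp=P_\gamma^\perp\nabla f(x)=N_f(0)$, and the last integrand is $\sin t\,\langle N_f(-t),N_f(0)\rangle$. Averaging the second term along $\gamma$ gives the double integral in \eqref{Phi-int}. The average of the first term is
\[
\frac1{2\pi}\int_0^{2\pi}\frac{d}{ds}f(\gamma(s))\,\tau(s)\,ds,\qquad \tau(s)=\frac12\int_0^\pi f(\gamma(s-t))\,dt,
\]
and $\tau'(s)=\frac12\bigl(f(\gamma(s))-f(\gamma(s-\pi))\bigr)=f(\gamma(s))$ because $f$ is odd. Integrating by parts, it equals $-\operatorname{avg}_\gamma f^2$. Since $\Phi_f=-\langle\{f,G_f\}\rangle$ on $S^*\mathbb S^d$, this proves \eqref{Phi-int}.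

The average over $s$ of $\langle N_f(s-t),N_f(s)\rangle$ is $\sum_ne^{-2int}|N_{f,2n}|^2$, because $N_{f,-2n}=\overline{N_{f,2n}}$. The substitution $t\mapsto\pi-t$ shows $\int_0^\pi\sin t\sin 2nt\,dt=0$, and therefore
\[
\frac12\int_0^\pi\sin t\,e^{-2int}dt=\frac14\int_0^\pi\bigl(\sin(2n+1)t-\sin(2n-1)t\bigr)dt=\frac12\Bigl(\frac1{2n+1}-\frac1{2n-1}\Bigr)=\frac1{1-4n^2}.
\]
This gives \eqref{Phi-four}. Changing the base point multiplies $N_{f,2n}$ by a phase, and reversing the orientation exchanges $n$ and $-n$, so the value depends only on $\gamma$. By \eqref{Phi-int}, an integral over a compact set of functions that depend smoothly (analytically, if $f$ is analytic) on $(x,v)$, it is a smooth (analytic) function of $(x,v)$. It is then smooth (analytic) on $\mathcal G$, because $(x,v)\mapsto\gamma_{x,v}$ is an analytic submersion onto $\mathcal G$.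
\end{proof}

The formula shows the structure we shall exploit: only the mean normal gradient $N_{f,0}$ contributes negatively. Oddness of $f$ enters through the $\pi$-periodicity of $N_f$, which leaves only even frequencies, so that $4n^2-1>0$ for all $n\ne0$. For linear $V$ the vector $N_V=P_\gamma^\perp e$ is constant, and \eqref{Phi-four} gives $\frac12|P_\gamma e|^2-|P_\gamma^\perp e|^2$, which is \eqref{linPhi}.

\subsection{The refined theorem}

For a geodesic $\gamma$ and $\varepsilon>0$ let $\omega_\varepsilon(\gamma)=\{x\in\mathbb S^d:\operatorname{dist}(x,\gamma)>\varepsilon\}$. Let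
\[
\mathcal C(V)=\{\gamma\in\mathcal G:\ \eqref{obs}\text{ fails for }\omega_\varepsilon(\gamma)\text{ for every }\varepsilon>0\}.
\]
Equivalently, $\gamma\in\mathcal C(V)$ if and only if \eqref{obs} fails for every open $\omega$ with $\overline\omega\cap\gamma=\emptyset$. Indeed such an $\omega$ lies in some $\omega_\varepsilon(\gamma)$ by compactness, and \eqref{obs} for a set implies \eqref{obs} for any larger one; conversely $\overline{\omega_\varepsilon(\gamma)}\cap\gamma=\emptyset$.

Two notions enter part (d) of the next theorem. A \emph{microlocal defect measure} of a sequence of normalized eigenfunctions $\psi_n$ is a measure on $S^*\mathbb S^d$ that describes the limits of $\langle P\psi_n,\psi_n\rangle$ for pseudodifferential operators $P$ of order $0$; the precise definition is given in Section~\ref{sec:measures}. If $q$ is a $\phi_t$-invariant function, then $\{p,q\}=0$, so the Hamiltonian flow of $q$ preserves $S^*\mathbb S^d$ and commutes with $\phi_t$. A \emph{joint orbit} is an orbit in $S^*\mathbb S^d$ of the action of $\mathbb R^2$ given by the two flows.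

\begin{theorem}\label{thm:main2}
Let $V\in C^\infty(\mathbb S^d;\mathbb R)$, $d\ge2$.
\begin{itemize}
\item[(a)] If $\gamma\in\mathcal C(V)$, then $dI_V(\gamma)=0$. If moreover $V-c$ is odd for some constant $c$, then $\gamma$ is a critical point of $\Phi_{V-c}$.
\item[(b)] $\mathcal C(V)$ is closed, and $\mathcal C(V)=\mathcal G$ if and only if $V$ is constant. Thus for $V$ to be constant it suffices that \eqref{obs} fails for all $\omega_\varepsilon(\gamma)$, $\varepsilon>0$, for a dense set of $\gamma$. If $V$ is non-constant, there is a nonempty open set of geodesics $\gamma$ each of which misses $\overline\omega$ for some open $\omega$ satisfying \eqref{obs}.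
\item[(c)] If $V$ is real-analytic and $\mathcal C(V)$ has positive measure, then $V$ is constant. Hence for non-constant analytic $V$ the complement of $\mathcal C(V)$ is open, dense and of full measure.
\item[(d)] Let $q=I_V$; if $V-c$ is odd, one may also take $q=\Phi_{V-c}$. In either case regard $q$ as a $\phi_t$-invariant function on $T^*\mathbb S^d\setminus0$, homogeneous of degree $0$. Every microlocal defect measure on $S^*\mathbb S^d$ of $L^2$-normalized eigenfunctions of $-\Delta+V$ with eigenvalues $\lambda_n\to\infty$ is invariant under the Hamiltonian flow of $q$. Consequently \eqref{obs} holds for every open $\omega$ that is met by the projection of every joint orbit of $\phi_t$ and the flow of $q$.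
\end{itemize}
\end{theorem}

A joint orbit contains the lift of a geodesic, so (d) contains the implication from GCC to \eqref{obs}.

\begin{example}[A linear potential, continued]\label{ex:two}
For $V(x)=\langle e,x\rangle$, $|e|=1$, we have $\Phi_V=\frac32|P_\gamma e|^2-1$. For $L\in\mathfrak{so}(d+1)$ the derivative of $\tau\mapsto|P_{e^{\tau L}\gamma}e|^2=|P_\gamma e^{-\tau L}e|^2$ at $0$ is $-2\langle P_\gamma e,Le\rangle$. It vanishes for all antisymmetric $L$ only if $P_\gamma e$ is a multiple of $e$, that is, $|P_\gamma e|\in\{0,1\}$. By (a), eigenfunctions of $-\Delta+V$ cannot concentrate on any other great circle, although all great-circle averages of $V$ vanish.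

On $\mathbb S^2$, part (d) gives more. Let $\ell(x,\xi)=\langle e,x\times\xi\rangle$. This is the generator of the rotations about $e$, and $\{p,\ell\}=0$. On $S^*\mathbb S^2$ the unit normal of $\gamma_{x,v}$ is $x\times v$, so $|P_\gamma e|^2=1-\ell^2$ and $q=\Phi_V=\frac12-\frac32\,\ell^2/p^2$ on $T^*\mathbb S^2\setminus0$. On $S^*\mathbb S^2$ the Hamiltonian vector field of $q$ is therefore
\[
-3\ell\,(\mathcal H_\ell-\ell\,\mathcal H_p),
\]
with $\mathcal H_\ell,\mathcal H_p$ the Hamiltonian fields of $\ell$ and $p$. The function $\ell$ is constant on joint orbits. If $\ell=0$, the field vanishes and the joint orbit projects to a great circle through $e$. If $\ell=\pm1$, the joint orbit projects to the equator $e^\perp\cap\mathbb S^2$. If $0<|\ell|<1$, the flows of $q$ and $p$ together generate that of $\mathcal H_\ell$, so the joint orbit is invariant under all rotations about $e$; since every great circle meets the equator, its projection contains the whole equator. Hence every open set containing $e$ and one point $e'\in\mathbb S^2$ with $e'\perp e$ meets the projections of all joint orbits. By (d), the eigenfunctions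 of $-\Delta+\langle e,x\rangle$ on $\mathbb S^2$ are uniformly observable from any neighborhood of the two points $e,e'$, and GCC fails for small ones.
\end{example}

\section{Eigenfunctions and defect measures}\label{sec:measures}

We use the classical pseudodifferential calculus on $\mathbb S^d$; ``operator'' means classical pseudodifferential operator and ``symbol'' means principal symbol. If $P,Q$ have orders $j,k$ and symbols $a,b$, then $PQ$ has order $j+k$ and symbol $ab$, and $[P,Q]$ has order $j+k-1$ and symbol $\frac1i\{a,b\}$. Operators of order $0$ are bounded on $L^2$, and those of order $\le-1$ are compact.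

Let $\alpha=\frac{d-1}2$. On spherical harmonics of degree $k$ the operator $-\Delta+\alpha^2$ equals $k(k+d-1)+\alpha^2=(k+\alpha)^2$. Hence
\[
A=\sqrt{-\Delta+\alpha^2}
\]
equals $k+\alpha$ there. It is a positive operator of order $1$ with symbol $p$, invertible since $\alpha>0$. The shift $\alpha^2$ makes the spectrum of $A$ exactly arithmetic: with $(Jf)(x)=f(-x)$, which is $(-1)^k$ on degree $k$,
\begin{equation}\label{period}
e^{-i\pi A}=e^{-i\pi\alpha}J,\qquad e^{2\pi iA}=e^{2\pi i\alpha}.
\end{equation}
By Egorov's theorem, if $M$ has order $j$ and symbol $a$, then $e^{-itA}Me^{itA}$ has order $j$ and symbol $a\circ\phi_{-t}$. (The sign is checked on $\frac{d}{dt}(e^{-itA}Me^{itA})=-i[A,e^{-itA}Me^{itA}]$, which gives $\partial_ta_t=-\{p,a_t\}$ for the symbols.)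

Put $H=A^2+V=-\Delta+V+\alpha^2$. Its eigenfunctions are those of $-\Delta+V$. They are smooth, and since $V$ is real, $H$ is symmetric with real eigenvalues. So if $\psi$ is an eigenfunction and $Z$ an operator of any order,
\begin{equation}\label{comm}
\langle[H,Z]\psi,\psi\rangle=\langle Z\psi,H\psi\rangle-\langle ZH\psi,\psi\rangle=0 .
\end{equation}

Let $\psi_n$ be eigenfunctions of $-\Delta+V$ with $\|\psi_n\|=1$ and eigenvalues $\lambda_n\to\infty$. Then $\psi_n\rightharpoonup0$, since $\langle\psi_n,\varphi\rangle=\lambda_n^{-1}\langle\psi_n,(-\Delta+V)\varphi\rangle\to0$ for smooth $\varphi$. After extraction of a subsequence there is a positive measure $\mu$ on $S^*\mathbb S^d$, the \emph{microlocal defect measure} \cite{Gerard,Tartar}, such that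
\begin{equation}\label{defect}
\langle P\psi_n,\psi_n\rangle\longrightarrow\int\sigma_0(P)\,d\mu
\end{equation}
for all $P$ of order $0$, with symbol $\sigma_0(P)$. Taking $P=\mathrm{Id}$ shows that $\mu$ is a probability measure. Operators of order $\le-1$ contribute $0$ in the limit, being compact. In what follows, ``$\mu$ is a defect measure'' means that it arises in this way.

\begin{lemma}\label{lem:flow}
Every defect measure is $\phi_t$-invariant. Hence $\int\{p,a\}\,d\mu=0$ and $\int a\,d\mu=\int\langle a\rangle\,d\mu$ for every smooth $a$ on $T^*\mathbb S^d\setminus0$ that is homogeneous of degree $0$.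
\end{lemma}

\begin{proof}
Let $Z$ have order $-1$ and symbol $a/p$. Then $[A^2,Z]$ has order $0$ and symbol $\frac1i\{p^2,a/p\}=\frac2i\{p,a\}$, while $[V,Z]$ has order $-2$ and contributes $0$ in the limit. By \eqref{comm} and \eqref{defect}, $\int\{p,a\}\,d\mu=0$. Applied to $a\circ\phi_t$ this says $\frac{d}{dt}\int a\circ\phi_t\,d\mu=0$.
\end{proof}

\section{Invariance at first and second order}\label{sec:inv}

A measure on $S^*\mathbb S^d$ that is merely $\phi_t$-invariant can sit on any geodesic. Further constraints come from \eqref{comm} with operators that commute with $A$, so that only $V$ contributes. The simplest are Killing fields: if $X$ generates rotations $R_\tau$, then $[H,X]=-(XV)$, a multiplication operator, and \eqref{comm} gives $\int(XV)|\psi_n|^2=0$. The general statement is no harder.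

\begin{proposition}[First order]\label{prop:first}
Let $B$ be an operator of order $1$ with $[A,B]=0$ and symbol $b$. Then every defect measure satisfies $\int\{b,I_V\}\,d\mu=0$.
\end{proposition}

\begin{proof}
$[H,B]=[V,B]$ has order $0$ and symbol $\frac1i\{V,b\}$, so \eqref{comm} and \eqref{defect} give $\int\{V,b\}\,d\mu=0$. Since $[A,B]=0$ we have $\{p,b\}=0$, so $\langle\{V,b\}\rangle=\{\langle V\rangle,b\}=\{I_V,b\}$. Conclude with Lemma~\ref{lem:flow}.
\end{proof}

If $V$ is odd, this is empty. We then want to correct $B$ by some $Y$ of order $-1$ with $[A^2,Y]=[B,V]$, so that $[H,B+Y]$ loses its term of order $0$. At the symbol level this is \eqref{Teq}. But \eqref{comm} yields new information only if the commutator equation is solved with an error of order $-2$ whose contribution to the limit vanishes. A solution for the principal symbol alone would leave an uncontrolled error of order $-1$. The exact periodicity \eqref{period} provides the better solution.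

\begin{lemma}\label{lem:solve}
Let $M$ be an operator of order $0$ with symbol $m$ and $JMJ^{-1}=-M$. Put
\[
S=\frac12\int_0^\pi e^{-itA}Me^{itA}\,dt,\qquad Y=\frac i4\bigl(A^{-1}S+SA^{-1}\bigr),\qquad E=A^{-1}[A,M]A^{-1}.
\]
Then
\[
[A^2,Y]=M+\tfrac14[A,E].
\]
Here $Y$ has order $-1$ and symbol $\frac{i}{2p}Tm$, and $E$ has order $-2$.
\end{lemma}

\begin{proof}
By Egorov's theorem $S$ has order $0$ and symbol $Tm$, which gives the symbol of $Y$; and $[A,M]$ has order $0$, so $E$ has order $-2$. Since $i[A,e^{-itA}Me^{itA}]=-\frac{d}{dt}(e^{-itA}Me^{itA})$ and, by \eqref{period}, $e^{-i\pi A}Me^{i\pi A}=JMJ^{-1}=-M$,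
\[
i[A,S]=\tfrac12\bigl(M-JMJ^{-1}\bigr)=M,\qquad\text{i.e. }[A,S]=-iM .
\]
Using $[A^2,S]=A[A,S]+[A,S]A=-i(AM+MA)$ we find
\[
[A^2,A^{-1}S]=-i(M+A^{-1}MA),\qquad[A^2,SA^{-1}]=-i(AMA^{-1}+M),
\]
so $[A^2,Y]=M+\frac14\bigl(A^{-1}MA+AMA^{-1}-2M\bigr)$. With $N=[A,M]$ we have $A^{-1}MA=M-A^{-1}N$ and $AMA^{-1}=M+NA^{-1}$. The last parenthesis is therefore
\[
NA^{-1}-A^{-1}N=A^{-1}[A,N]A^{-1}=[A,A^{-1}NA^{-1}]=[A,E].\qedhere
\]
\end{proof}

The error is a commutator with $A$, so its symbol is a derivative along $\phi_t$, which $\mu$ does not see.

\begin{proposition}[Second order]\label{prop:second}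
Assume that $V-c$ is odd for a constant $c$, and let $B$ be as in Proposition~\ref{prop:first}. Then every defect measure satisfies $\int\{b,\Phi_{V-c}\}\,d\mu=0$.
\end{proposition}

\begin{proof}
Replacing $V$ by $V-c$ changes only the eigenvalues, so we assume $c=0$ and write $G=G_V=p^{-1}TV$.

\emph{The operator identity.} By \eqref{period}, $J$ is a function of $A$ and commutes with $B$. As $V$ is odd, $M=[B,V]$ satisfies $JMJ^{-1}=-M$; it has order $0$ and symbol $-i\{b,V\}$. With $Y$ and $E$ from Lemma~\ref{lem:solve},
\[
Q:=[H,B+Y]=[V,B]+M+\tfrac14[A,E]+[V,Y]=\tfrac14[A,E]+[V,Y]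
\]
has order $-2$. By \eqref{comm}, $\langle Q\psi_n,\psi_n\rangle=0$. To obtain an operator of order $0$ we multiply by $A^2$ and use the eigenvalue equation $A^2\psi_n=(\lambda_n+\alpha^2)\psi_n-V\psi_n$:
\[
\langle QA^2\psi_n,\psi_n\rangle=-\langle QV\psi_n,\psi_n\rangle\longrightarrow0,
\]
because $QV$ is compact and $\psi_n\rightharpoonup0$. Since $\{b,p\}=0$ and $\{b,\cdot\}$ commutes with $T$, the symbol of $Y$ is
\[
\tfrac i{2p}T(-i\{b,V\})=\tfrac1{2p}\{b,TV\}=\tfrac12\{b,G\}.
\]
So with $e$ the symbol of $E$ the symbol of $QA^2$ is $p^2\bigl(\frac1{2i}\{V,\{b,G\}\}+\frac1{4i}\{p,e\}\bigr)$. Here $p^2\{p,e\}=\{p,p^2e\}$ integrates to $0$ by Lemma~\ref{lem:flow}. Thus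
\begin{equation}\label{second-raw}
\int p^2\{V,\{b,G\}\}\,d\mu=0 .
\end{equation}

\emph{Averaging.} We claim that
\begin{equation}\label{jacobi-claim}
\langle\{V,\{b,G\}\}\rangle=\tfrac12\{b,\langle\{V,G\}\rangle\}.
\end{equation}
Put $h=p^2/2$. By \eqref{Gdef}, $\{h,G\}=V$, and $\{h,b\}=0$, so the Jacobi identity gives $\{h,\{b,G\}\}=\{b,V\}$ and then
\[
\{h,\{G,\{b,G\}\}\}=\{V,\{b,G\}\}+\{G,\{b,V\}\}.
\]
The left side has average $0$, because $\langle\{h,F\}\rangle=p\langle\{p,F\}\rangle=0$ for every $F$. Hence $\langle\{V,\{b,G\}\}\rangle=\langle\{\{b,V\},G\}\rangle$. Averaging $\{b,\{V,G\}\}=\{\{b,V\},G\}+\{V,\{b,G\}\}$ now gives \eqref{jacobi-claim}.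

By definition $\langle\{V,G\}\rangle=-p^{-2}\Phi_V$, so the right side of \eqref{jacobi-claim} is $-\frac12p^{-2}\{b,\Phi_V\}$. By Lemma~\ref{lem:flow}, \eqref{second-raw} becomes $-\frac12\int\{b,\Phi_V\}\,d\mu=0$.
\end{proof}

\begin{proposition}\label{prop:qflow}
Let $q=I_V$, or $q=\Phi_{V-c}$ if $V-c$ is odd. Every defect measure is invariant under the Hamiltonian flow of $q$ on $S^*\mathbb S^d$.
\end{proposition}

\begin{proof}
Let $a$ be smooth and homogeneous of degree $1$, let $P$ be an operator of order $1$ with symbol $a$, and put $B=\frac1{2\pi}\int_0^{2\pi}e^{-itA}Pe^{itA}dt$. Its symbol is $\langle a\rangle$. Moreover $[A,B]=0$, because $-2\pi i[A,B]=e^{-2\pi iA}Pe^{2\pi iA}-P=0$ by \eqref{period}. Since $q$ is $\phi_t$-invariant, Lemma~\ref{lem:flow} and Proposition~\ref{prop:first} or \ref{prop:second} give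
\[
\int\{q,a\}\,d\mu=\int\langle\{q,a\}\rangle\,d\mu=\int\{q,\langle a\rangle\}\,d\mu=0 .
\]
Given $a_0\in C^\infty(S^*\mathbb S^d)$, extend it with degree $0$ and take $a=pa_0$. Then $\{q,a\}=p\{q,a_0\}$, since $\{q,p\}=0$. So $\int\{q,a_0\}\,d\mu=0$ for all $a_0\in C^\infty(S^*\mathbb S^d)$. On $S^*\mathbb S^d$ the function $\{q,a_0\}$ is the derivative of $a_0$ along the Hamiltonian field of $q$, which is tangent to $S^*\mathbb S^d$. Applying the identity to $a_0$ composed with the flow of $q$ on $S^*\mathbb S^d$ therefore gives the invariance.
\end{proof}

\section{Concentration on a great circle}\label{sec:conc}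

\begin{proposition}\label{prop:crit}
If $\gamma\in\mathcal C(V)$, then $\gamma$ is a critical point of $I_V$ and, if $V-c$ is odd, of $\Phi_{V-c}$.
\end{proposition}

\begin{proof}
\emph{The defect measure.} By definition of $\mathcal C(V)$ there are eigenfunctions $\psi_n$ with $\|\psi_n\|=1$, eigenvalues $\lambda_n$, and $\|\psi_n\|^2_{L^2(\omega_{1/n}(\gamma))}\le\frac1n$. Then $\lambda_n\to\infty$. Otherwise, the spectrum being discrete with finite multiplicities and bounded below, $\lambda_n$ is constant along a subsequence and $\psi_n$ converges along a further one to a normalized function vanishing almost everywhere on each $\omega_\varepsilon(\gamma)$, hence almost everywhere off the null set $\gamma$, which is impossible. Let $\mu$ be a defect measure of a subsequence. If $f\in C^\infty(\mathbb S^d)$ vanishes near $\gamma$, then $\int f|\psi_n|^2\to0$, so $\operatorname{supp}\mu$ lies over $\gamma$. By $\phi_t$-invariance it consists of unit vectors whose whole geodesic lies in $\gamma$, that is, of unit tangent vectors of $\gamma$. These form two circles on which $\phi_t$ acts by rotation, so for some $\theta\in[0,1]$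
\begin{equation}\label{mu}
\mu=\theta m_++(1-\theta)m_-,
\end{equation}
where $m_\pm$ are the uniform probability measures on the two oriented lifts of $\gamma$.

\emph{Criticality.} Let $L\in\mathfrak{so}(d+1)$, $R_\tau=e^{\tau L}$, and let $X$ be the corresponding Killing field. It commutes with $\Delta$, so $B=\frac1iX$ commutes with $A$. Its symbol $b(x,\xi)=\langle\xi,X(x)\rangle$ generates the flow $\widetilde R_\tau(x,\xi)=(R_\tau x,R_\tau\xi)$. Let $q$ be $I_V$ or $\Phi_{V-c}$. On either lift of $\gamma$ the function $q\circ\widetilde R_\tau$ has the constant value $q(R_\tau\gamma)$, so $\{b,q\}=\frac{d}{d\tau}\big|_0q\circ\widetilde R_\tau$ is equal to $\frac{d}{d\tau}\big|_0q(R_\tau\gamma)$ there. By \eqref{mu} and Proposition~\ref{prop:first} or \ref{prop:second},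
\[
0=\int\{b,q\}\,d\mu=\tfrac{d}{d\tau}\big|_{0}\,q(R_\tau\gamma).
\]
As $SO(d+1)$ acts transitively on $\mathcal G$, these derivatives exhaust $dq(\gamma)$.
\end{proof}

\begin{lemma}\label{lem:funk}
If $I_V$ is equal to a constant $c$, then $V-c$ is odd.
\end{lemma}

\begin{proof}
The odd part of $V$ has zero average on every great circle, so the even part $V_e$ satisfies $I_{V_e-c}=0$. By Funk's theorem an even continuous function on $\mathbb S^2$ with zero average on all great circles vanishes. To recall the reason: sending $f$ to the function $y\mapsto\operatorname{avg}_{y^\perp\cap\mathbb S^2}f$ is an operation commuting with rotations, and it is self-adjoint because the relation $x\perp y$ is symmetric. By Schur's lemma it acts on harmonics of degree $k$ as a scalar, which one reads off at the pole of the zonal harmonic $P_k(\langle e,x\rangle)$, with $P_k$ the Legendre polynomial: the scalar is $P_k(0)$, and $P_{2m}(0)=(-1)^m4^{-m}\binom{2m}{m}\ne0$. So an even function in the kernel has no harmonic component of even degree, and being even it has none of odd degree. For $d\ge3$ apply this on every great $2$-sphere.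 Hence $V_e=c$.
\end{proof}

\section{An odd potential with constant second average vanishes}\label{sec:rigid}

We have seen that $\Phi_V$ has no fixed sign. Two facts make up for this. Its mean over all great circles can be computed and is not positive. And on circles with vanishing mean normal gradient $N_{V,0}$, formula \eqref{Phi-four} gives $\Phi_V\ge\operatorname{avg}_\gamma V^2$; we show that such a circle passes through every point.

\begin{lemma}\label{lem:mean}
If $V$ is odd, the average of $\Phi_V$ over $\mathcal G$ is $-(d-2)\operatorname{avg}_{\mathbb S^d}V^2\le0$.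
\end{lemma}

\begin{proof}
Averaging over $\gamma\in\mathcal G$ amounts to averaging over $(x,v)\in S^*\mathbb S^d$, first over $v$ in the unit sphere $S^{d-1}\subset T_x\mathbb S^d$ and then over $x$. The first term of \eqref{Phi-int} contributes $\operatorname{avg}_{\mathbb S^d}V^2$. Let $D$ be the average of the second term without its minus sign. By invariance of the measure under $\phi_s$ we may drop the average over $s$:
\[
D=\operatorname{avg}_{(x,v)}\frac12\int_0^\pi\sin t\,\langle\nabla V(\gamma_{x,v}(-t)),\eta^\perp\rangle\,dt,\qquad \eta=\nabla V(x),\quad\eta^\perp=\eta-\langle\eta,v\rangle v .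
\]
Fix $x$ and $t$. As a function of $v\in S^{d-1}$, the quantity $-\sin t\,\langle\nabla V(\gamma_{x,v}(-t)),\eta^\perp\rangle$ is the derivative of $v\mapsto V(\cos t\,x-\sin t\,v)$ along the vector field $\eta^\perp$. This field is the gradient of $v\mapsto\langle\eta,v\rangle$ on $S^{d-1}$, and its divergence is $-(d-1)\langle\eta,v\rangle$. Integrating by parts on $S^{d-1}$,
\[
\operatorname{avg}_v\bigl(-\sin t\,\langle\nabla V(\gamma_{x,v}(-t)),\eta^\perp\rangle\bigr)=(d-1)\operatorname{avg}_v\langle\eta,v\rangle\,V(\gamma_{x,v}(-t)).
\]
Integrating in $t$ and averaging in $x$, and noting $\langle\nabla V(x),v\rangle=\{p,V\}(x,v)$,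
\[
D=-(d-1)\operatorname{avg}_{(x,v)}\{p,V\}\,TV=(d-1)\operatorname{avg}_{(x,v)}V\,\{p,TV\}=(d-1)\operatorname{avg}_{\mathbb S^d}V^2,
\]
where we integrated by parts along the measure-preserving flow $\phi_t$ and used \eqref{Teq}. So the average of $\Phi_V$ is $\bigl(1-(d-1)\bigr)\operatorname{avg}_{\mathbb S^d}V^2$.
\end{proof}

As a check, for $V=\langle e,x\rangle$ formula \eqref{linPhi} has mean $\frac32\cdot\frac2{d+1}-1=-\frac{d-2}{d+1}$, and $\operatorname{avg}_{\mathbb S^d}V^2=\frac1{d+1}$.

\begin{lemma}\label{lem:topo}
Let $V$ be odd and smooth. Through every $x\in\mathbb S^d$ there is a great circle $\gamma$ with $N_{V,0}=0$.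
\end{lemma}

For $d=2$ this is the intermediate value theorem. Measure normal gradients along $\gamma_{x,v}$ against the unit normal $x\times v$. Then $N_{V,0}$ becomes a continuous real function of $v$ on the circle of directions at $x$. Reversing $v$ traverses the same great circle with the opposite normal, so this function is odd in $v$, and it has a zero. In higher dimension the intermediate value theorem is replaced by a degree argument, which covers all $d\ge2$.

\begin{proof}
For a unit vector $v\in T_x\mathbb S^d$ let $u(v)=\frac1{2\pi}\int_0^{2\pi}N_V(s)\,ds$, computed along $\gamma_{x,v}$. It is a vector in $\{x,v\}^\perp\subset T_x\mathbb S^d\cong\mathbb R^d$, smooth in $v$, with $u(v)\perp v$. Also $u(-v)=u(v)$, because $\gamma_{x,-v}(s)=\gamma_{x,v}(-s)$. Suppose $u$ has no zero, and let $\hat u=u/|u|:S^{d-1}\to S^{d-1}$. Since $\hat u(v)\perp v$, the map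
\[
(\tau,v)\mapsto\cos\tau\,v+\sin\tau\,\hat u(v),\qquad\tau\in[0,\pi/2],
\]
is a homotopy of self-maps of $S^{d-1}$ from the identity to $\hat u$. So $\hat u$ has degree $1$ modulo $2$: every regular value has an odd number of preimages. But $\hat u(-v)=\hat u(v)$, so preimages come in pairs $\pm v$ and their number is even. As regular values exist by Sard's theorem, this is a contradiction.
\end{proof}

\begin{proposition}\label{prop:rigid}
If $V$ is odd and $\Phi_V$ is equal to a constant $\kappa$ on $\mathcal G$, then $V=0$.
\end{proposition}

\begin{proof}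
By Lemma~\ref{lem:mean}, $\kappa\le0$. Given $x$, let $\gamma\ni x$ be the circle of Lemma~\ref{lem:topo}. Since $4n^2-1>0$ for $n\ne0$, \eqref{Phi-four} gives
\[
0\ge\kappa=\operatorname{avg}_\gamma V^2+\sum_{n\ne0}\frac{|N_{V,2n}|^2}{4n^2-1}\ge\operatorname{avg}_\gamma V^2\ge0 .
\]
So $V$ vanishes on $\gamma$, in particular at $x$. As $x$ was arbitrary, $V=0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proposition}\label{prop:all}
If $\mathcal C(V)=\mathcal G$, then $V$ is constant.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:crit} and connectedness of $\mathcal G$, $I_V$ is equal to a constant $c$, so $V-c$ is odd by Lemma~\ref{lem:funk}. By Proposition~\ref{prop:crit} again, $\Phi_{V-c}$ is constant. Proposition~\ref{prop:rigid} gives $V=c$.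
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main1}]
Let $\gamma$ be a geodesic and $0<\varepsilon<\pi/2$. The open set $\omega_\varepsilon(\gamma)$ has closure missing $\gamma$, so it is admissible and violates GCC. By hypothesis \eqref{obs} fails for it, and hence also for larger $\varepsilon$, since those sets are smaller. So $\mathcal C(V)=\mathcal G$, and Proposition~\ref{prop:all} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main2}]
(a) is Proposition~\ref{prop:crit}.

(b) Let $\gamma_j\to\gamma$ with $\gamma_j\in\mathcal C(V)$, and let $\varepsilon>0$. For large $j$ every point of $\gamma_j$ is within $\varepsilon/2$ of $\gamma$, so $\omega_\varepsilon(\gamma)\subset\omega_{\varepsilon/2}(\gamma_j)$. As \eqref{obs} fails for the larger set, it fails for $\omega_\varepsilon(\gamma)$. Hence $\mathcal C(V)$ is closed. If it is dense, it is $\mathcal G$, and $V$ is constant by Proposition~\ref{prop:all}. If $V$ is constant, the functions $\psi_k$ of Section~1 show that $\mathcal C(V)=\mathcal G$. If $V$ is non-constant, the complement of $\mathcal C(V)$ is therefore open and nonempty, and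 for each $\gamma$ in it \eqref{obs} holds for some $\omega_\varepsilon(\gamma)$, whose closure misses $\gamma$.

(c) Fix a great circle $\gamma_0$. For analytic $V$ the function $g\mapsto I_V(g\gamma_0)$, and $g\mapsto\Phi_{V-c}(g\gamma_0)$ when $V-c$ is odd, are real-analytic on the connected group $SO(d+1)$. The preimage of $\mathcal C(V)$ under $g\mapsto g\gamma_0$ has positive Haar measure. By (a) the differential of $g\mapsto I_V(g\gamma_0)$ vanishes on this preimage, hence everywhere, since an analytic function on a connected manifold that vanishes on a set of positive measure is zero. So $I_V$ is constant, and $V-c$ is odd for some $c$ by Lemma~\ref{lem:funk}. The same argument with $\Phi_{V-c}$ shows that $\Phi_{V-c}$ is constant, and $V=c$ by Proposition~\ref{prop:rigid}. For non-constant analytic $V$ the complement of $\mathcal C(V)$ is thus of full measure, hence dense, and it is open by (b).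

(d) The invariance is Proposition~\ref{prop:qflow}. Suppose that every joint orbit meets $\omega$ in projection but \eqref{obs} fails for $\omega$. Then there are normalized eigenfunctions $\psi_n$ with $\|\psi_n\|_{L^2(\omega)}\to0$. If their eigenvalues $\lambda_n$ were bounded along a subsequence, then, as in the proof of Proposition~\ref{prop:crit}, a limit along a further subsequence would be a nonzero eigenfunction vanishing on the nonempty open set $\omega$, contradicting unique continuation \cite{Aronszajn}. So $\lambda_n\to\infty$. Let $\mu$ be a defect measure of a subsequence. Testing \eqref{defect} with functions $f\in C_c^\infty(\omega)$ shows that $\operatorname{supp}\mu$ contains no point over $\omega$. But $\operatorname{supp}\mu$ is nonempty and invariant under both flows, so it contains a joint orbit, and by assumption the projection of that orbit meets $\omega$. This is a contradiction.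
\end{proof}

\begin{thebibliography}{9}

\bibitem{Aronszajn}
Aronszajn, 1957 (unique continuation).

\bibitem{Gerard}
G\'erard, 1991 (microlocal defect measures).

\bibitem{Macia}
Fabricio Maci\`a, \emph{Observability results related to fractional Schr\"odinger operators}, arXiv:2012.08778 (2020).

\bibitem{Tartar}
Tartar, 1990 (microlocal defect measures).

\end{thebibliography}

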